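# Gauging the swap: two copies of half of $\mathfrak{sl}_2$ and $\mathfrak{so}_{2N+1}$ at level 4

## 1. The fifteen weights of $\mathfrak{so}_5$ at level 4

Start with the modular category $\mathcal C(\mathfrak{so}_5,4)$. Its simple objects are labelled by dominant weights $\lambda=(\lambda_1,\lambda_2)$, $\lambda_1\ge\lambda_2\ge0$, both coordinates in $\mathbb Z$ or both in $\frac12+\mathbb Z$, with $\lambda_1+\lambda_2\le4$. Here $\rho=(\frac32,\frac12)$, level plus dual Coxeter number is $4+3=7$, the twist is $\theta_\lambda=e^{2\pi ih_\lambda}$ with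
$$h_\lambda=\frac{(\lambda,\lambda+2\rho)}{2\cdot7}=\frac{\lambda_1(\lambda_1+3)+\lambda_2(\lambda_2+1)}{14},$$
and the dimension is
$$d_\lambda=\prod_{\alpha>0}\frac{\sin(\pi(\lambda+\rho,\alpha)/7)}{\sin(\pi(\rho,\alpha)/7)}.$$

There are nine integral weights and six half-integral ones. The integral ones, with $h$ modulo $1$, are as follows.

| $\lambda$ | $(0,0)$ | $(4,0)$ | $(1,0)$ | $(3,0)$ | $(1,1)$ | $(3,1)$ | $(2,0)$ | $(2,1)$ | $(2,2)$ |
|---|---|---|---|---|---|---|---|---|---|
| $h$ mod $1$ | $0$ | $0$ | $\frac27$ | $\frac27$ | $\frac37$ | $\frac37$ | $\frac57$ | $\frac67$ | $\frac17$ |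

The weight $\chi=(4,0)$ is special. Its $h$ is exactly $28/14=2$. Since $\chi+\rho=(\frac{11}2,\frac12)$, the numerator of $d_\chi$ contains $\sin\frac{11\pi}{14}=\sin\frac{3\pi}{14}$, $\sin\frac{\pi}{14}$, $\sin\frac{6\pi}7=\sin\frac\pi7$ and $\sin\frac{5\pi}7=\sin\frac{2\pi}7$. These are the factors of the denominator, so $d_\chi=1$. Thus $\chi$ is an invertible object with trivial twist. It acts by the symmetry of the affine Dynkin diagram, $(\lambda_1,\lambda_2)\mapsto(4-\lambda_1,\lambda_2)$, and
$$h_\chi+h_\lambda-h_{\chi\lambda}=2+\frac{\lambda_1(\lambda_1+3)-(4-\lambda_1)(7-\lambda_1)}{14}=\lambda_1,$$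
so its monodromy with $\lambda$ is $+1$ on integral weights and $-1$ on half-integral ones.

Now condense $\chi$; the recipe is recalled in Section 3. Drop the half-integral weights, identify $\lambda$ with $\chi\lambda$, and split every fixed weight into two objects of half the dimension. It splits in two because the endomorphism space of the corresponding free module is $\mathrm{Hom}(\lambda,\lambda\otimes(\mathbf 1\oplus\chi))$, of dimension $2$. We get nine objects: one each from the pairs of $(0,0),(1,0),(1,1)$, and two each from $(2,0),(2,1),(2,2)$.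

Nine is $3\times3$. Look at $\mathcal C(\mathfrak{sl}_2,5)$ and keep only the even labels $0,2,4$. The conformal weights $h_j=\frac{j(j+2)}{28}$ are $0,\frac27,\frac67$. Take two copies and reverse the sign of $h$. The pairs $(0,0),(4,4),(2,2)$ have $-h$ equal to $0,\ -\frac{12}7\equiv\frac27,\ -\frac47\equiv\frac37$. The unordered pairs $\{0,2\},\{2,4\},\{0,4\}$ have $-\frac27\equiv\frac57$, $-\frac87\equiv\frac67$, $-\frac67\equiv\frac17$. This is the table: pairs of weights match diagonal labels, and fixed weights match off-diagonal ones.

Dimensions agree where we test them. Put $a=2\cos\frac\pi7$, $b=2\cos\frac{2\pi}7$, $c=2\cos\frac{3\pi}7$. Since $2\cos\frac{2\pi}7+2\cos\frac{4\pi}7+2\cos\frac{6\pi}7=-1$, we have $a-b+c=1$. On the $\mathfrak{sl}_2$ side $d_2=1+b$ and $d_4=a$, so $d_4^2=2+b$ and $d_2^2=1+2b+b^2=3+2b-c$. On the $\mathfrak{so}_5$ side a weight vector of weight $\mu$ contributes $e^{2\pi i(\mu,\rho)/7}$ to the dimension, so the vector representation $(1,0)$ has dimension $1+a+c=2+b=d_4^2$, and the adjoint representation $(1,1)$ has dimension $2+a+c+2\cos\frac{4\pi}7+b=2+a+b=3+2b-c=d_2^2$.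 For $(2,0)=S^2(1,0)-\mathbf 1$ we get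
$$\tfrac12\bigl((2+b)^2+(1-a+b)\bigr)-1=\tfrac12(6+4b)-1=2+2b=2d_2 ,$$
using $(2+b)^2=6+4b-c$ and $a+c=1+b$; it splits into two objects of dimension $d_2$.

Finally, undoing the condensation requires a $\mathbb Z/2$-symmetry of the nine-object category which exchanges the two halves of each split weight. On labels this is $(x,y)\mapsto(y,x)$. So $\mathcal C(\mathfrak{so}_5,4)$ looks like what one gets from two copies of a three-object category by making the swap of the copies into a gauge symmetry. Is that true, and does it persist for all $\mathfrak{so}_{2N+1}$?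

## 2. Permutation gauging, and what will be proved

For a simple Lie algebra $\mathfrak g$ and $k\ge1$, $\mathcal C(\mathfrak g,k)$ is the modular tensor category of level $k$ integrable representations of $\widehat{\mathfrak g}$; equivalently, the semisimplified representation category of the corresponding quantum group at the corresponding root of unity. For a modular category $\mathcal B$, $\mathcal B^{\rm rev}$ is the same monoidal category with the reverse braiding.

**Definition ($G$-crossed braided category).** A $G$-crossed braided fusion category is a fusion category $\mathcal H=\bigoplus_{g\in G}\mathcal H_g$, graded by $G$, with an action of $G$ by tensor autoequivalences $T_g$ such that $T_g(\mathcal H_h)=\mathcal H_{ghg^{-1}}$, and natural isomorphisms $X\otimes Y\cong T_g(Y)\otimes X$ for $X\in\mathcal H_g$, compatible with all structures. The grading is faithful if every $\mathcal H_g\ne0$. Then $\mathcal H_e$ is braided, $G$ acts on it by braided autoequivalences, and $\mathcal H$ is called an extension of $\mathcal H_e$ realizing this action. The equivariantization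 $\mathcal H^G$ has as objects the $X\in\mathcal H$ with compatible isomorphisms $T_g(X)\cong X$; it is a braided category.

**Definition (permutation gauging).** The permutation action of $\mathbb Z/2$ on $\mathcal C\boxtimes\mathcal C$ swaps the two factors. A $\mathbb Z/2$ permutation gauging of $\mathcal C$ is the equivariantization $\mathcal H^{\mathbb Z/2}$ of a $\mathbb Z/2$-crossed braided extension $\mathcal H$ of $\mathcal C\boxtimes\mathcal C$ realizing the permutation action. It is again modular.

The smallest example is $\mathcal C=\mathrm{Vec}$. The swap is trivial, and two extensions are $\mathrm{Vec}_{\mathbb Z/2}$ and $\mathrm{Vec}_{\mathbb Z/2}^\omega$, where $\omega$ is the nontrivial class in $H^3(\mathbb Z/2,U(1))=\mathbb Z/2$. The gaugings are the centers. For $\mathrm{Vec}_{\mathbb Z/2}$ it is the toric code, with simples $1,e,m,f$ and twists $1,1,1,-1$. For $\mathrm{Vec}^\omega_{\mathbb Z/2}$ it is the double semion category, with simples $1,b,s,\bar s$ and twists $1,1,i,-i$. So a gauging need not be unique. "The $\mathbb Z/2$ permutation gauging of $\mathcal C$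 is braided equivalent to $\mathcal D$" therefore means: for some choice of extension, the gauged category is braided equivalent to $\mathcal D$.

The simple objects of $\mathcal C(\mathfrak{sl}_2,k)$ are $(j\Lambda_1)$, $0\le j\le k$; I write $j$ for short. The following statement is the problem, whose source is "Fusion Rules for $\mathbb Z/2\mathbb Z$ Permutation Gauging" by Cain Edie-Michell, Corey Jones and Julia Plavnik (arXiv:1804.01657, 2018).

**Conjecture.** Let $N\ge2$. Let $\mathcal C$ be the modular tensor subcategory of $\mathcal C(\mathfrak{sl}_2,2N+1)$ $\otimes$-generated by $(2\Lambda_1)$. Then the $\mathbb Z/2$ permutation gauging of $\mathcal C$ is braided equivalent to $\mathcal C(\mathfrak{so}_{2N+1},4)^{\rm rev}$.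

It is true for every $N\ge2$. Throughout, $N\ge2$ and
$$k=2N+1\ge5,\quad n=k+2=2N+3,\quad \zeta=e^{2\pi i/n},\quad \mathcal D=\mathcal C(\mathfrak{so}_{2N+1},4),\quad \mathcal R=\mathcal C\boxtimes\mathcal C .$$

**Theorem A.** $\mathcal D^{\rm rev}$ contains a Tannakian subcategory $\mathrm{Rep}(\mathbb Z/2)$ whose de-equivariantization is a $\mathbb Z/2$-crossed braided extension of $\mathcal C\boxtimes\mathcal C$ realizing the permutation action. Its equivariantization is braided equivalent to $\mathcal D^{\rm rev}$. Hence the Conjecture holds.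

The second theorem says which extension is the right one. For a modular category let $\xi(\mathcal C)=\sum_xd_x^2\theta_x/\sqrt{\dim\mathcal C}$. The twisted sector of a gauging $\mathcal G\supset\mathrm{Rep}(\mathbb Z/2)$ consists of the objects having monodromy $-1$ with the nontrivial invertible of $\mathrm{Rep}(\mathbb Z/2)$.

**Theorem B.** Up to equivalence there are exactly two $\mathbb Z/2$-crossed braided extensions realizing the permutation action, related by $H^3(\mathbb Z/2,U(1))=\mathbb Z/2$. For each there is a sign $\eta$ such that the squares of the twists of the twisted-sector simples of the gauging form the multiset $\{\eta\,\xi(\mathcal C)\,\theta_x:x\in\mathrm{Irr}\,\mathcal C\}$, each taken twice. The two extensions have opposite $\eta$, and the gauging is braided equivalent to $\mathcal D^{\rm rev}$ if and only if $\eta=(-1)^{N(N+1)/2}$.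

For $\mathcal C=\mathrm{Vec}$ the sign is visible above: the twisted simples are $m,f$ with $\theta^2=1$, or $s,\bar s$ with $\theta^2=-1$.

Conventions: $\mathcal C(\mathfrak g,k)=\mathrm{Rep}\,L_{\mathfrak g}(k)$ is Huang's modular category of the simple affine vertex operator algebra (VOA), with $\theta_\lambda=e^{2\pi ih_\lambda}$. The opposite global convention reverses both sides of the Conjecture, so nothing depends on this. Dimensions are $S_{0\lambda}/S_{00}>0$ with $S$ the Kac–Peterson matrix. So these categories are pseudounitary, $\dim=\mathrm{FPdim}$, and $\dim\mathcal C(\mathfrak g,k)=S_{00}^{-2}$.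

## 3. Étale algebras, local modules, Lagrangian algebras

**Definition (étale algebra).** Let $\mathcal B$ be a braided fusion category. An étale algebra is an algebra $A\in\mathcal B$ that is commutative ($m\circ c_{A,A}=m$) and separable ($m:A\otimes A\to A$ splits as a map of $A$-bimodules). It is connected if $\dim\mathrm{Hom}(\mathbf 1,A)=1$. $\mathcal B_A$ is the category of $A$-modules in $\mathcal B$, with tensor product $\otimes_A$. A module $(M,\rho)$ is local if $\rho\circ c_{M,A}\circ c_{A,M}=\rho$; these form $\mathcal B_A^0\subset\mathcal B_A$. The free functor is $X\mapsto X\otimes A$. If $\mathcal B$ is nondegenerate, $A$ is Lagrangian if $\mathcal B^0_A=\mathrm{Vec}$.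

In the toric code take $A=1\oplus e$. There are two simple modules, $A$ and $m\otimes A=m\oplus f$. Since $e$ and $m$ have monodromy $-1$, only $A$ is local. So $A$ is Lagrangian, while all modules together form a category of dimension $4/2=2$.

I use the following theorems.

**Fact 1** (Huang–Kirillov–Lepowsky, CMP 337 (2015)). Let $V_0$ be a strongly rational VOA and $V\supset V_0$ a VOA with the same conformal vector. Then $V$ is a commutative algebra in $\mathrm{Rep}\,V_0$ with trivial twist, and the category of $V$-modules is the category of its local modules.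

**Fact 2** (Kirillov–Ostrik, Adv. Math. 171 (2002), together with Davydov–Müger–Nikshych–Ostrik, Prop. 2.7). A connected commutative algebra $A$ with $\theta_A=1$, $\dim A\ne0$ and nondegenerate pairing $A\otimes A\to A\to\mathbf 1$ is étale.

**Fact 3** (Davydov–Müger–Nikshych–Ostrik, Crelle 677 (2013), §3). Let $\mathcal B$ be nondegenerate and $A\in\mathcal B$ connected étale. Then $\mathcal B_A$ is a fusion category with $\mathrm{FPdim}\,\mathcal B_A=\mathrm{FPdim}\,\mathcal B/\mathrm{FPdim}\,A$, and $\mathcal B_A^0$ is nondegenerate with $\mathrm{FPdim}\,\mathcal B_A^0=\mathrm{FPdim}\,\mathcal B/(\mathrm{FPdim}\,A)^2$. With the appropriate convention on the center, the free functor lifts to a braided functor $\mathcal B\to Z(\mathcal B_A)$, which extends to a braided equivalence $\mathcal B\boxtimes(\mathcal B_A^0)^{\rm rev}\cong Z(\mathcal B_A)$.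

**Fact 4** (Drinfeld–Gelaki–Nikshych–Ostrik, Selecta 16 (2010); also Müger; Kirillov). If $\mathcal B$ is nondegenerate, $\mathrm{Rep}(G)\subset\mathcal B$ is Tannakian and $A=\mathrm{Fun}(G)$, then $\mathcal B_A$ (the de-equivariantization) is a faithfully graded $G$-crossed braided category with trivial component $\mathcal B_A^0$, and $(\mathcal B_A)^G\cong\mathcal B$ as braided categories. The functor forgetting equivariance is $X\mapsto X\otimes A$.

**Fact 5** (Müger). For $\mathcal Y$ nondegenerate, $y\mapsto(y,c_{y,-})$ and $y\mapsto(y,c^{-1}_{-,y})$ embed $\mathcal Y$ and $\mathcal Y^{\rm rev}$ in $Z(\mathcal Y)$ as mutual centralizers, and $Z(\mathcal Y)\cong\mathcal Y\boxtimes\mathcal Y^{\rm rev}$.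

Now five elementary lemmas. The first supplies the nondegenerate pairing needed in Fact 2.

**Lemma 1.** Let $L$ be connected étale in a nondegenerate category and $e:L\to\mathbf 1$ nonzero. Then the pairing $e\circ m:L\otimes L\to\mathbf 1$ is nondegenerate.

*Proof.* Let $K\subset L$ be the kernel of the pairing. By associativity and commutativity, pairing $lk$ with $l'$ is pairing $k$ with $ll'$, so $K$ is an $L$-submodule. It is proper: pairing with the unit gives $e\ne0$. As the unit of the fusion category of $L$-modules, $L$ is a simple module, so $K=0$. $\square$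

The main device will be to intersect an algebra in a product with the two factors. For nondegenerate $\mathcal X,\mathcal Y$ and $L\in\mathcal X\boxtimes\mathcal Y$ connected étale, let $L\cap\mathcal X\in\mathcal X$ be the object such that $(L\cap\mathcal X)\boxtimes\mathbf 1$ is the largest subobject of $L$ lying in $\mathcal X\boxtimes\mathbf 1$. Define $L\cap\mathcal Y$ likewise. For example, for $L=(1\oplus e)\boxtimes(1\oplus m)$ in two copies of the toric code, the intersections are $1\oplus e$ and $1\oplus m$.

**Lemma 2.** $A=L\cap\mathcal X$ is a connected commutative subalgebra of $L$. If $\mathcal X,\mathcal Y$ carry spherical structures with positive dimensions and $\theta_L=1$, then $A$ is étale.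

*Proof.* The map $A\otimes A\to L$ has image in $\mathcal X\boxtimes\mathbf 1$, hence in $A$; so $A$ is a subalgebra, and commutativity and connectedness are inherited. Next, $\theta_A=1$ and $\dim A>0$. The pairing of $L$ is nondegenerate by Lemma 1. It pairs $A\boxtimes\mathbf 1$ trivially with each isotypic component $x\boxtimes y$, $y\ne\mathbf 1$, because there are no nonzero maps from an object of the form $x'\boxtimes y$ to $\mathbf 1\boxtimes\mathbf 1$. So it is already nondegenerate on $A$. Apply Fact 2. $\square$

**Lemma 3.** Put $F_{\mathcal X}(x)=(x\boxtimes\mathbf 1)\otimes L$ and $F_{\mathcal Y}(y)=(\mathbf 1\boxtimes y)\otimes L$, tensor functors to $(\mathcal X\boxtimes\mathcal Y)_L$. Then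
$$\mathrm{Hom}_L(F_{\mathcal X}x,F_{\mathcal X}x')=\mathrm{Hom}(x'^*\otimes x,\,L\cap\mathcal X).\tag{1}$$
If $L\cap\mathcal X=\mathbf 1$, then $F_{\mathcal X}$ is fully faithful; likewise for $\mathcal Y$.

*Proof.* The left side is $\mathrm{Hom}(x\boxtimes\mathbf 1,(x'\boxtimes\mathbf 1)\otimes L)=\mathrm{Hom}((x'^*\otimes x)\boxtimes\mathbf 1,L)$, and such maps land in $(L\cap\mathcal X)\boxtimes\mathbf 1$. If $L\cap\mathcal X=\mathbf 1$, this has dimension $\dim\mathrm{Hom}(x,x')$, and $F_{\mathcal X}$ is faithful, so it is bijective on Hom-spaces. $\square$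

**Lemma 4.** Let $A\subset L$ be connected étale algebras in a nondegenerate $\mathcal B$. Then $L$ defines a connected étale algebra $\bar L$ in $\mathcal B_A^0$ with the same underlying object, and $(\mathcal B_A^0)^0_{\bar L}=\mathcal B_L^0$.

*Proof.* Restricting the multiplication makes $L$ an $A$-module, local because $m\circ c=m$. By associativity the multiplication descends to $L\otimes_AL\to L$, commutative for the induced braiding. If $s:L\to L\otimes L$ is a bimodule splitting of $m$, then $s$ followed by $L\otimes L\to L\otimes_AL$ splits the descended multiplication. Also $\mathrm{Hom}_A(A,L)=\mathrm{Hom}(\mathbf 1,L)$ is one-dimensional. An $\bar L$-module in $\mathcal B_A^0$ is the same as an $L$-module in $\mathcal B$ that is local over $A$, and a local $L$-module is local over $A$ by restriction. The locality conditions over $L$ in $\mathcal B$ and over $\bar L$ in $\mathcal B_A^0$ agree because $L\otimes M\to L\otimes_AM$ is epi. $\square$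

**Lemma 5.** A braided functor $T$ out of $\mathcal X\boxtimes\mathcal Y$ is determined up to tensor isomorphism by its restrictions to $\mathcal X$ and $\mathcal Y$.

*Proof.* Given two braided functors $T,T'$ and tensor isomorphisms of their restrictions to $\mathcal X$ and to $\mathcal Y$, define an isomorphism on $T(x\boxtimes y)\cong T(x\boxtimes\mathbf 1)\otimes T(\mathbf 1\boxtimes y)$ by tensoring them. To compare it on $(x\boxtimes y)\otimes(x'\boxtimes y')$ the only interchange needed is that of $\mathbf 1\boxtimes y$ with $x'\boxtimes\mathbf 1$. In $\mathcal X\boxtimes\mathcal Y$ this is the braiding $c_{\mathbf 1\boxtimes y,x'\boxtimes\mathbf 1}$, so its image under $T$ or $T'$ is the braiding of the target, which is natural. Hence the isomorphism is monoidal. $\square$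

## 4. The even half of $\mathcal C(\mathfrak{sl}_2,2N+1)$

For $\mathfrak{sl}_2$ at level $k$: $h_j=\frac{j(j+2)}{4n}$ and $d_j=\frac{\sin((j+1)\pi/n)}{\sin(\pi/n)}$.

**Lemma 6.** $\mathcal C(\mathfrak{sl}_2,k)=\mathcal C\boxtimes\mathcal S_0$ with $\mathcal S_0=\langle k\rangle$ of rank two and $\theta_k=i^k$; the simples of $\mathcal C$ are $0,2,\dots,2N$, all self-dual. Moreover:

1. the $d_j$ with $j$ even are pairwise distinct;
2. $\mathcal C$ and $\mathcal R$ have no nontrivial invertible objects;
3. the only fusion subcategories of $\mathcal C$ are $\mathrm{Vec}$ and $\mathcal C$;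
4. $\dim\mathcal C=\frac n{4\sin^2(\pi/n)}$ and $\dim\mathcal R=\frac{n^2}{16\sin^4(\pi/n)}$.

*Proof.* The object $k$ is invertible with $k\otimes j=k-j$, $h_k=\frac k4$, and
$$h_k+h_j-h_{k-j}=\frac k4+\frac{2j(k+2)-k(k+2)}{4(k+2)}=\frac j2 .$$
So $k$ has monodromy $(-1)^j$ with $j$, in particular $-1$ with itself as $k$ is odd. Hence $\mathcal S_0$ is nondegenerate and its centralizer consists of the even $j$. Since $2\otimes j\ni j+2$ for even $j\le k-3$, the object $2$ generates all of these, so this centralizer is $\mathcal C$.

For (1): $\sin\frac{(j+1)\pi}n=\sin\frac{(j'+1)\pi}n$ with $j\ne j'$ forces $j'+1=n-(j+1)$, which is even because $n$ and $j+1$ are odd; but $j'+1$ is odd. For (2): $\sin\frac{(j+1)\pi}n>\sin\frac\pi n$ unless $j\in\{0,k\}$, so $d_j>1$ for even $j\ne0$. For (3): for even $2\le a\le k-1$, $a\otimes a$ has constituents $0,2,\dots,\min(2a,2k-2a)$, hence contains $2$, which generates. For (4): $\dim\mathcal C(\mathfrak{sl}_2,k)=\sum_j\sin^2\frac{(j+1)\pi}n/\sin^2\frac\pi n=\frac n{2\sin^2(\pi/n)}$, and $\dim\mathcal S_0=2$. $\square$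

## 5. The global dimension of $\mathcal C(\mathfrak{so}_{2N+1},4)$

If $\mathcal D$ is a $\mathbb Z/2$-gauging of something equivalent to $\mathcal R^{\rm rev}$, its dimension must be $4\dim\mathcal R$. We check this, and the number $4$ will be essential twice.

**Lemma 7.** $\dim\mathcal D=\dfrac{n^2}{4\sin^4(\pi/n)}=4\dim\mathcal R$.

*Proof.* For $B_N$ at level 4, $4+h^\vee=4+2N-1=n$. The coroot lattice is $D_N$, with $|D_N^*/D_N|=4$. The Kac–Peterson formula gives
$$S_{00}=\tfrac12n^{-N/2}\,\Pi,\qquad \Pi=\prod_{\alpha>0}2\sin\frac{\pi(\rho,\alpha)}n,\qquad\rho=(N-\tfrac12,\dots,\tfrac12).$$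

**Step 1: turn $\Pi$ into a Vandermonde product.** Put $\theta_m=\frac{(2m-1)\pi}n$ and $y_m=2\cos\theta_m$ for $1\le m\le N+1$. The short roots contribute $\prod_{m\le N}2\sin\frac{\theta_m}2$. The coordinates of $\rho$ are $m-\frac12$, so each pair of roots $\varepsilon_i\pm\varepsilon_j$ contributes
$$4\Bigl|\sin\frac{\theta_m-\theta_l}2\sin\frac{\theta_m+\theta_l}2\Bigr|=|y_m-y_l|.$$
So $\Pi=\Delta_N\prod_{m\le N}2\sin\frac{\theta_m}2$ with $\Delta_r=\prod_{m<l\le r}|y_m-y_l|$.

**Step 2: evaluate with one extra point.** With the point $y_{N+1}$ added, we have all the roots of a known polynomial. Let $Q(y)=\prod_{m\le N+1}(y-y_m)$. With $y=2\cos\theta$, the function $\cos(n\theta/2)/\cos(\theta/2)$ is a monic polynomial in $y$ of degree $\frac{n-1}2=N+1$ vanishing at the $y_m$, so it equals $Q$; equivalently $2\cos n\theta+2=(y+2)Q(y)^2$. At $\theta=0$ we get $Q(2)=1$. Since $2-y_m=4\sin^2\frac{\theta_m}2$, this says $\prod_{m\le N+1}2\sin\frac{\theta_m}2=1$. As $\theta\to\pi$ we get $|Q(-2)|=n$, so $\prod_{m\le N+1}2\cos\frac{\theta_m}2=\sqrt n$. Differentiating in $\theta$, with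 $|\sin\frac{n\theta_m}2|=1$ and $|dy/d\theta|=4\sin\frac{\theta}2\cos\frac{\theta}2$,
$$|Q'(y_m)|=\frac{n/2}{\cos\frac{\theta_m}2}\cdot\frac1{4\sin\frac{\theta_m}2\cos\frac{\theta_m}2}=\frac n{8\sin\frac{\theta_m}2\cos^2\frac{\theta_m}2}.$$
Hence $\Delta_{N+1}^2=\prod_m|Q'(y_m)|=n^{N+1}/(1\cdot n)=n^N$.

**Step 3: remove the extra point.** Since $\frac{\theta_{N+1}}2=\frac\pi2-\frac\pi n$,
$$\Delta_N=\frac{\Delta_{N+1}}{|Q'(y_{N+1})|}=n^{N/2-1}\,8\cos\tfrac\pi n\sin^2\tfrac\pi n,\qquad\prod_{m\le N}2\sin\tfrac{\theta_m}2=\frac1{2\cos(\pi/n)}.$$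
So $\Pi=4n^{N/2-1}\sin^2\frac\pi n$ and $S_{00}=\frac2n\sin^2\frac\pi n$. Now use $\dim\mathcal D=S_{00}^{-2}$ and Lemma 6(4). $\square$

## 6. The embedding $\mathfrak{so}_{k}\oplus\mathfrak{so}_4\subset\mathfrak{so}_{4k}$ as a Lagrangian algebra

The computation of Section 1 compares tables. A table of dimensions and twists, even a complete one, contains no functor: to prove the theorem one must construct a braided equivalence, and it must see the two halves of the split weights, which $\mathcal D$ itself does not distinguish. So we look for an object that knows both $\mathcal D$ and $\mathcal R$ at once. Since $\mathfrak{so}_4=\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ explains where two copies of $\mathfrak{sl}_2$ come from, use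
$$\mathfrak{so}_k\oplus\mathfrak{so}_4\subset\mathfrak{so}_{4k},\qquad\mathbb C^{4k}=\mathbb C^4\otimes\mathbb C^k,\qquad\mathbb C^4=\mathbb C^2\otimes\mathbb C^2 .$$

**Proposition 8.** The vacuum module $V=L_{\mathfrak{so}_{4k}}(1)$ defines a connected étale algebra $L\in\mathcal D\boxtimes\mathcal R$ with $\theta_L=1$, and $L$ is Lagrangian in $\mathcal D\boxtimes\mathcal R$. Moreover,
$$\text{only non-spinor weights of }\mathfrak{so}_k\text{ occur in }V,\tag{2}$$
$$L\ \text{contains}\ (2\Lambda_1)\boxtimes(2,0)\ \text{and}\ (2\Lambda_1)\boxtimes(0,2).\tag{3}$$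

Here $(a,b)$ means $a\boxtimes b\in\mathcal R$.

*Proof.*

**Step 1: levels and central charges.** We check that the embedding is conformal. In Dynkin-index normalization the vector representations of $\mathfrak{so}_k$ and $\mathfrak{so}_{4k}$ have index $2$, and $\mathbb C^2$ has index $1$. As an $\mathfrak{so}_k$-module $\mathbb C^{4k}$ is four vector representations, so the embedding has index $4\cdot2/2=4$. For either $\mathfrak{sl}_2$ it is $2k$ copies of $\mathbb C^2$, giving index $2k/2=k$. The VOA $V$ is unitary, so under the affine algebra of $\mathfrak{so}_k\oplus\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ it is a direct sum of irreducible unitary integrable modules. The submodule generated by the vacuum is a highest weight module, hence irreducible, so it is $U\otimes W$ with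
$$U=L_{\mathfrak{so}_k}(4),\qquad W=L_{\mathfrak{sl}_2}(k)^{\otimes2}.$$
The central charges add up:
$$\frac{4N(2N+1)}{2N+3}+2\cdot\frac{3(2N+1)}{2N+3}=\frac{(2N+1)(4N+6)}{2N+3}=2(2N+1)=2k=c(V).$$
So the coset Virasoro vector of $U\otimes W\subset V$ has central charge $0$; its squared norm is half its central charge, so by unitarity it vanishes. Thus $U\otimes W$ and $V$ have the same conformal vector.

**Step 2: $V$ is an étale algebra.** Since $\mathrm{Rep}(U\otimes W)=\mathrm{Rep}\,U\boxtimes\mathrm{Rep}\,W$, Fact 1 makes $V$ a commutative algebra $L$ in $\mathcal D\boxtimes\mathcal C(\mathfrak{sl}_2,k)^{\boxtimes2}$ with $\theta_L=1$. It is connected because each copy of $U\otimes W$ contributes to $V_{(0)}$, and $\dim V_{(0)}=1$. The kernel of $L\otimes L\to L\to\mathbf 1$ is a proper ideal of $V$, which is zero as $V$ is simple. Also $\dim L>0$. By Fact 2, $L$ is étale.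

**Step 3: central elements cut out the even labels.** This puts $L$ into $\mathcal D\boxtimes\mathcal R$. The zero modes of $\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ integrate to an action of $SL_2\times SL_2$ on $V$ by automorphisms. The element $z=(-1,1)$ acts by $-1$ on $\mathbb C^4\otimes\mathbb C^k$, hence trivially on $V_{(1)}=\Lambda^2\mathbb C^{4k}$, hence trivially on $V$, which is generated by $V_{(1)}$. On the irreducible affine module $L(a)\otimes L(b)$ it acts by $(-1)^a$: this is so on the top space, and $z$ commutes with the affine algebra. So $a$ is even, and likewise $b$. In the same way the nontrivial element of $\ker(\mathrm{Spin}(k)\to SO(k))$ acts trivially on $\mathbb C^{4k}$, hence on $V$, while it acts by $-1$ on modules with spinor highest weight. This is (2).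

**Step 4: $L$ is Lagrangian.** By Lemma 6, $\mathcal C(\mathfrak{sl}_2,k)^{\boxtimes2}=\mathcal R\boxtimes\mathcal S$ with $\mathcal S=\mathcal S_0^{\boxtimes2}$ of rank $4$. As $L\in\mathcal D\boxtimes\mathcal R$, an $L$-module in $\mathcal D\boxtimes\mathcal R\boxtimes\mathcal S$ is $\bigoplus_sM_s\boxtimes s$ with $M_s\in(\mathcal D\boxtimes\mathcal R)_L$. It is local iff each $M_s$ is, because $L$ and $\mathcal S$ lie in different tensor factors. So by Fact 1 the $V$-modules form $(\mathcal D\boxtimes\mathcal R)_L^0\boxtimes\mathcal S$. The VOA $L_{\mathfrak{so}_{4k}}(1)$ has exactly $4$ irreducible modules. So $(\mathcal D\boxtimes\mathcal R)_L^0$ has rank one, that is, it is $\mathrm{Vec}$.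

**Step 5: exhibit a piece of $L$.** Formula (3) will identify the symmetry later. We have
$$V_{(1)}=\Lambda^2(\mathbb C^4\otimes\mathbb C^k)=\Lambda^2\mathbb C^4\otimes S^2\mathbb C^k\ \oplus\ S^2\mathbb C^4\otimes\Lambda^2\mathbb C^k ,$$
which contains $P=\Lambda^2\mathbb C^4\otimes S_0^2\mathbb C^k$, where $S^2_0$ is the traceless part, of highest weight $2\Lambda_1$, and $\Lambda^2\mathbb C^4=(2,0)\oplus(0,2)$. The constituents of $P$ do not occur in $\mathfrak{so}_k\oplus\mathfrak{so}_4$, so $P$ is orthogonal to $\mathfrak{so}_k\oplus\mathfrak{so}_4$ for the invariant form. For $v\in P$ and $J\in\mathfrak{so}_k\oplus\mathfrak{so}_4$ we get $J(1)v=\langle J,v\rangle\mathbf 1=0$, and $J(r)v=0$ for $r\ge2$ for degree reasons. So the highest weight vectors in $P$ are highest weight vectors for the affine algebra and generate $U\otimes W$-submodules of types $(2\Lambda_1)\boxtimes(2,0)$ and $(2\Lambda_1)\boxtimes(0,2)$. $\square$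

## 7. What a bare duality would give, and where it breaks

Here is the first thing to try with $L$. Suppose $L\cap\mathcal D=\mathbf 1$ and $L\cap\mathcal R=\mathbf 1$. By Lemma 3 both free functors $F_{\mathcal D},F_{\mathcal R}$ into $(\mathcal D\boxtimes\mathcal R)_L$ would be fully faithful. One would hope that each is an equivalence and that the two together give $\mathcal D\cong\mathcal R^{\rm rev}$.

This fails for $F_{\mathcal D}$, by dimension. As $L$ is Lagrangian, Fact 3 gives $(\mathrm{FPdim}\,L)^2=\mathrm{FPdim}\,\mathcal D\cdot\mathrm{FPdim}\,\mathcal R$ and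
$$\mathrm{FPdim}\,(\mathcal D\boxtimes\mathcal R)_L=\sqrt{\mathrm{FPdim}\,\mathcal D\cdot\mathrm{FPdim}\,\mathcal R}=2\,\mathrm{FPdim}\,\mathcal R=\tfrac12\mathrm{FPdim}\,\mathcal D$$
by Lemma 7. A category of dimension $\mathrm{FPdim}\,\mathcal D$ cannot embed into one half as big. By formula (1), the failure must come from $L\cap\mathcal D\ne\mathbf 1$.

So the obstruction is an algebra $A=L\cap\mathcal D$ inside $\mathcal D$, and the remedy is to condense exactly this $A$: replace $\mathcal D$ by $\mathcal D_A^0$ and run the same argument. Nothing about $A$ needs to be known in advance, neither the weight of $\chi$ nor how fixed weights split; its size will be forced by Lemma 7. What does need proof is that nothing has to be condensed on the other side, $L\cap\mathcal R=\mathbf 1$.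

## 8. $\mathcal C\boxtimes\mathcal C$ has nothing to condense

**Lemma 9.** A connected étale algebra $B$ in $\mathcal C$ is trivial.

*Proof.* The modules of $B$ carry a graph of small norm, and oddness of $n$ leaves only one possible graph. Regard $B\in\mathcal C\subset\mathcal C(\mathfrak{sl}_2,k)$ and let $\mathcal T$ be the fusion category of $B$-modules in $\mathcal C(\mathfrak{sl}_2,k)$. As $B$ is even, each module is the direct sum of its even and odd submodules. For simple modules $M,M'$ let $\Gamma_{MM'}=\dim\mathrm{Hom}_B((\Lambda_1)\otimes M,M')$. Then $\Gamma$ is symmetric, since $(\Lambda_1)$ is self-dual. It is bipartite, since tensoring with $(\Lambda_1)$ changes parity. It is connected, since $B$ is a simple module and every simple module is a quotient of a free one, hence a summand of some $(\Lambda_1)^{\otimes j}\otimes B$.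

The Frobenius–Perron dimensions in $\mathcal T$ form a positive eigenvector of $\Gamma$ with eigenvalue $d_1=2\cos(\pi/n)<2$. A connected graph of norm less than $2$ is a Dynkin diagram of type ADE or a tadpole; bipartiteness excludes tadpoles. The norm is $2\cos(\pi/h)$ with $h$ the Coxeter number, so $h=n$ is odd. Types $D_r$ ($h=2r-2$) and $E_6,E_7,E_8$ ($h=12,18,30$) have even Coxeter number. So $\Gamma=A_{n-1}$, with Perron–Frobenius vector $(\sin(j\pi/n))_{1\le j\le n-1}$.

All dimensions in $\mathcal T$ are at least $1=\mathrm{FPdim}_{\mathcal T}(B)$, so $B$ sits at a minimum of this vector, an end vertex. Number the vertices $M_1=B,M_2,\dots,M_{k+1}$. I claim $(j)\otimes B\cong M_{j+1}$ for $0\le j\le k$. It holds for $j=0$, and for $j=1$ because $(\Lambda_1)\otimes M_1=M_2$. If it holds for $j-1$ and $j$ with $1\le j<k$, then $(\Lambda_1)\otimes(j)=(j-1)\oplus(j+1)$ gives $M_j\oplus M_{j+2}\cong M_j\oplus\bigl((j+1)\otimes B\bigr)$, so it holds for $j+1$. Therefore $\mathrm{Hom}((j),B)=\mathrm{Hom}_B((j)\otimes B,B)=\mathrm{Hom}_B(M_{j+1},M_1)=0$ for $j\ge1$, and $B=\mathbf 1$.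 $\square$

**Lemma 10.** A connected étale algebra $B\in\mathcal C\boxtimes\mathcal C$ with $\theta_B=1$ is trivial.

*Proof.* By Lemma 2 the intersections of $B$ with the two factors are connected étale, hence trivial by Lemma 9. By Lemma 3 the free functors $F_1,F_2:\mathcal C\to(\mathcal C\boxtimes\mathcal C)_B$ are fully faithful, so they send simples to simples. The multiplicity of $x\boxtimes y$ in $B$ is $\dim\mathrm{Hom}_B(F_1(x)\otimes_BF_2(y),B)$, which is $1$ if $F_1(x)^*\cong F_2(y)$ and $0$ otherwise. So the simples $x$ that occur are those with $F_1(x^*)$ in the image of $F_2$. That image is a fusion subcategory, so its preimage under $F_1$ is a fusion subcategory of $\mathcal C$, and the $x$ that occur span it: it is $\mathrm{Vec}$ or $\mathcal C$ by Lemma 6(3).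

If it is $\mathrm{Vec}$, then $B\subset\mathbf 1\boxtimes\mathcal C$, so $B$ equals its intersection with the second factor, which is $\mathbf 1$. If it is $\mathcal C$, then $2\boxtimes y\subset B$ for some $y$ with $F_2(y)\cong F_1(2)^*$, so $d_y=d_2$ and $y=2$ by Lemma 6(1). As $\theta_B=1$ and $h_2=\frac2n$, we get $1=\theta_2^2=e^{2\pi i\cdot4/n}$, impossible since $n\ge7$ is odd. $\square$

The oddness is not decoration. In $\mathcal C(\mathfrak{sl}_2,4)$ one has $h_4=\frac{4\cdot6}{24}=1$ and $d_4=1$, so $0\oplus4$ is a nontrivial connected étale algebra in the even part; there $k+2=6$ is even.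

## 9. $\mathcal D_A^0\cong\mathcal R^{\rm rev}$ with $A=\mathbf 1\oplus\chi$

Let $A=L\cap\mathcal D$, which is connected étale by Lemma 2. Also $L\cap\mathcal R$ is connected étale with trivial twist, so $L\cap\mathcal R=\mathbf 1$ by Lemma 10. Put $\mathcal X=\mathcal D_A^0$ and $\mathcal Y=\mathcal R$.

**Proposition 11.** There is a braided equivalence $\varphi:\mathcal R^{\rm rev}\to\mathcal D_A^0$ such that, with $I:\mathcal D_A^0\to\mathcal D$ forgetting the $A$-action,
$$L=\bigoplus_{y\in\mathrm{Irr}\,\mathcal R}I(\varphi(y))\boxtimes y .\tag{4}$$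
Moreover $A=\mathbf 1\oplus\chi$ with $\chi\ne\mathbf 1$ invertible, $\langle\chi\rangle\cong\mathrm{Rep}(\mathbb Z/2)$ is Tannakian, and $A=\mathrm{Fun}(\mathbb Z/2)$.

*Proof.*

**Step 1: condense $A$ and check both intersections.** We have $(\mathcal D\boxtimes\mathcal R)^0_{A\boxtimes\mathbf 1}=\mathcal X\boxtimes\mathcal Y$. By Lemma 4, $L$ gives a connected étale algebra $\bar L\in\mathcal X\boxtimes\mathcal Y$ with
$$(\mathcal X\boxtimes\mathcal Y)_{\bar L}^0=(\mathcal D\boxtimes\mathcal R)_L^0=\mathrm{Vec}.$$
For $y\in\mathcal Y$, $\mathrm{Hom}_A(A\boxtimes y,L)=\mathrm{Hom}(\mathbf 1\boxtimes y,L)$, so $\bar L\cap\mathcal Y=L\cap\mathcal R=\mathbf 1$. For a simple $M\in\mathcal X$, the image of any $A$-map $M\boxtimes\mathbf 1\to L$ lies in $A\boxtimes\mathbf 1$, because $A\boxtimes\mathbf 1$ is the whole part of $L$ in $\mathcal D\boxtimes\mathbf 1$. So $\mathrm{Hom}_A(M\boxtimes\mathbf 1,L)=\mathrm{Hom}_A(M,A)$. Since $A$ is the simple unit of $\mathcal X$, $\bar L\cap\mathcal X=\mathbf 1_{\mathcal X}$.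

**Step 2: both free functors are equivalences.** Let $\mathcal N=(\mathcal X\boxtimes\mathcal Y)_{\bar L}$. By Lemma 3, $F_{\mathcal X}$ and $F_{\mathcal Y}$ into $\mathcal N$ are fully faithful, so $\mathrm{FPdim}\,\mathcal N\ge\max(\mathrm{FPdim}\,\mathcal X,\mathrm{FPdim}\,\mathcal Y)$. As $\bar L$ is Lagrangian, Fact 3 gives $\mathrm{FPdim}\,\mathcal N=\sqrt{\mathrm{FPdim}\,\mathcal X\cdot\mathrm{FPdim}\,\mathcal Y}$. A geometric mean that is at least the maximum equals both numbers. Hence all three dimensions agree and $F_{\mathcal X},F_{\mathcal Y}$ are tensor equivalences.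

**Step 3: see the reversal of the braiding in the center.** So far $\mathcal X$ and $\mathcal Y$ are equivalent only as fusion categories. By Fact 3 there is a braided equivalence $G:\mathcal X\boxtimes\mathcal Y\to Z(\mathcal N)$ lifting the free functor. Identify $\mathcal N$ with $\mathcal Y$ through $F_{\mathcal Y}$. Then $G|_{\mathcal Y}$ becomes a braided functor $\mathcal Y\to Z(\mathcal Y)$, $y\mapsto(y,\gamma_y)$, lifting the identity tensor functor. The braiding of $(y,\gamma_y)$ and $(z,\gamma_z)$ in $Z(\mathcal Y)$ is $\gamma_{y,z}$, so braidedness says $\gamma_{y,z}=c_{y,z}$ for all $y,z$. Thus $G|_{\mathcal Y}$ is the canonical embedding of Fact 5. The centralizer of its image is $\{(y,c^{-1}_{-,y})\}\cong\mathcal Y^{\rm rev}$, and the forgetful functor identifies its underlying tensor category with $\mathcal Y$. On the other side, the centralizer of $\mathcal Y$ in $\mathcal X\boxtimes\mathcal Y$ is $\mathcal X$, as $\mathcal Y$ is nondegenerate. So $G$ restricts to a braided equivalence $\mathcal X\to\mathcal Y^{\rm rev}$, whose underlying functor is $F_{\mathcal Y}^{-1}F_{\mathcal X}$.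 Its inverse is a braided equivalence
$$\varphi:\mathcal R^{\rm rev}\xrightarrow{\ \sim\ }\mathcal D_A^0,\qquad F_{\mathcal X}\varphi\cong F_{\mathcal Y}.$$

**Step 4: decompose $L$.** The multiplicity of $x\boxtimes y$ in $\bar L$ is $\dim\mathrm{Hom}_{\mathcal N}(F_{\mathcal X}(x)\otimes F_{\mathcal Y}(y),\mathbf 1)$. With $F_{\mathcal Y}(y)\cong F_{\mathcal X}(\varphi(y))$ and $F_{\mathcal X}$ an equivalence this is $\delta_{x,\varphi(y)^*}$, and $\varphi(y)^*\cong\varphi(y)$ because objects of $\mathcal R$ are self-dual. Forgetting the $A$-action gives (4).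

**Step 5: determine $A$.** From $\mathrm{FPdim}\,\mathcal D/(\mathrm{FPdim}\,A)^2=\mathrm{FPdim}\,\mathcal X=\mathrm{FPdim}\,\mathcal R$ and Lemma 7, $\mathrm{FPdim}\,A=2$. As $A$ is connected, $A=\mathbf 1\oplus\chi$ with $\chi\ne\mathbf 1$ of dimension one, so invertible. The nondegenerate pairing of Lemma 1 must pair $\chi$ with itself, so $\chi\otimes\chi\cong\mathbf 1$ and the multiplication $m:\chi\otimes\chi\to\mathbf 1$ is nonzero. Now $m\circ c=m$ gives $c_{\chi,\chi}=1$. A pointed braided category of order two with this trivial quadratic form is $\mathrm{Rep}(\mathbb Z/2)$ with its usual symmetric braiding. Rescaling the generator $\chi\subset A$ identifies $A$ with $\mathrm{Fun}(\mathbb Z/2)$. $\square$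

## 10. The deck symmetry is the swap

*Proof of Theorem A.* Everything above holds in $\mathcal D^{\rm rev}$ with the reverse braiding: $\langle\chi\rangle$ is Tannakian there too, and $\varphi$ gives
$$(\mathcal D^{\rm rev})_A^0=(\mathcal D_A^0)^{\rm rev}\cong\mathcal R=\mathcal C\boxtimes\mathcal C .$$
By Fact 4, $\mathcal H=(\mathcal D^{\rm rev})_A$ is a faithfully graded $\mathbb Z/2$-crossed braided category with $\mathcal H_0\cong\mathcal C\boxtimes\mathcal C$ and $\mathcal H^{\mathbb Z/2}\cong\mathcal D^{\rm rev}$; forgetting equivariance is $F(X)=X\otimes A$. Let $g$ be the generator of $\mathbb Z/2$ and $T_g$ its action on $\mathcal H_0$, a braided autoequivalence. It remains to identify this action.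

**Step 1: $T_g$ exchanges $\varphi(2,0)$ and $\varphi(0,2)$.** One weight suffices to see the swap. By (3) and (4), $I(\varphi(2,0))$ and $I(\varphi(0,2))$ both contain $X:=2\Lambda_1$. By the adjunction $\mathrm{Hom}_A(F(X),M)=\mathrm{Hom}(X,I(M))$, the object $F(X)$ has both $\varphi(2,0)$ and $\varphi(0,2)$ as summands, and these are non-isomorphic simple objects. But $F(X)$ underlies a simple equivariant object, and the sum of the isotypic components over one $g$-orbit of simples is an equivariant subobject. So $F(X)$ is supported on a single orbit, which has at most two elements. Hence $T_g\varphi(2,0)\cong\varphi(0,2)$ and vice versa.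

**Step 2: $T_g$ is the swap.** We pass from two objects to the whole functor. View $T_g$ as a braided autoequivalence of $\mathcal C\boxtimes\mathcal C$. Since $2$ generates $\mathcal C$, $T_g$ interchanges the fusion subcategories $\mathcal C\boxtimes\mathbf 1$ and $\mathbf 1\boxtimes\mathcal C$. So $T_g(x\boxtimes\mathbf 1)=\mathbf 1\boxtimes\gamma(x)$ and $T_g(\mathbf 1\boxtimes y)=\beta(y)\boxtimes\mathbf 1$ with braided autoequivalences $\beta,\gamma$ of $\mathcal C$. By Lemma 5,
$$T_g\cong\bigl(x\boxtimes y\mapsto\beta(y)\boxtimes\gamma(x)\bigr).$$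
Restricting $T_g^2\cong\mathrm{id}$ to $\mathcal C\boxtimes\mathbf 1$ gives $\beta\gamma\cong\mathrm{id}$, so $\gamma\cong\beta^{-1}$. Conjugating by $\mathrm{id}\boxtimes\beta$ we find
$$x\boxtimes y\mapsto x\boxtimes\beta^{-1}y\mapsto y\boxtimes\beta^{-1}x\mapsto y\boxtimes x .$$
So after changing the identification $\mathcal H_0\cong\mathcal C\boxtimes\mathcal C$ by $\mathrm{id}\boxtimes\beta$, $T_g$ is isomorphic to the swap.

**Step 3: the categorical action is the permutation action.** A categorical action consists of $T_g$ together with the coherence isomorphism $T_g^2\cong\mathrm{id}$; we check that the latter carries no further choice. In the categorical group of braided autoequivalences of $\mathcal C\boxtimes\mathcal C$, the automorphism group of the identity is $\mathrm{Aut}_\otimes(\mathrm{id})\cong\mathrm{Inv}(\mathcal C\boxtimes\mathcal C)$ by nondegeneracy (an invertible object acts by its monodromy), and this is trivial by Lemma 6(2). So any two isomorphic autoequivalences are isomorphic in exactly one way, the categorical group is equivalent to a discrete group, and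 a categorical action of $\mathbb Z/2$ is determined up to isomorphism by the class of $T_g$. The action on $\mathcal H_0$ is therefore isomorphic to the permutation action.

Thus $\mathcal H$ is a $\mathbb Z/2$-crossed braided extension of $\mathcal C\boxtimes\mathcal C$ realizing the permutation action, and its equivariantization is $\mathcal C(\mathfrak{so}_{2N+1},4)^{\rm rev}$. $\blacksquare$

## 11. Spinor twists and the other extension

We now prove Theorem B. One more cited theorem is needed, only here.

**Fact 6** (Etingof–Nikshych–Ostrik, Quantum Topol. 1 (2010)). For $\mathcal B$ nondegenerate, faithfully graded $G$-crossed braided extensions of $\mathcal B$ are classified by maps of classifying spaces $BG\to B\underline{\underline{\mathrm{Pic}}}(\mathcal B)$. Those inducing a given homomorphism $G\to\mathrm{Aut}^{br}(\mathcal B)$ are permuted transitively by successive choices in $H^2(G,\mathrm{Inv}\,\mathcal B)$ and $H^3(G,U(1))$. A class $\omega\in H^3(G,U(1))$ acts by $\mathcal H\mapsto\mathcal H^\omega=\bigoplus_g\mathcal H_g\boxtimes\mathrm{Vec}_g^\omega$.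

**Step 1: the twisted sector of $\mathcal D^{\rm rev}$ consists of the spinors.** This makes its twists computable. Let $X\in\mathcal D$ be simple with trivial monodromy with $\chi$. Then $F(X)\in\mathcal D_A^0$, so by adjunction $X$ occurs in some $I(\varphi(y))$. By (4) and (2), $X$ is non-spinor. So untwisted objects are non-spinor. Both the monodromy with $\chi$ and the spinor/non-spinor distinction are $\mathbb Z/2$-gradings of $\mathcal D$. The first is nontrivial since $\mathcal D$ is nondegenerate and $\chi\ne\mathbf 1$; the second because the spin weight $\Lambda_N$ occurs. Hence all homogeneous parts have dimension $\frac12\dim\mathcal D$, and the inclusion is an equality: untwisted $=$ non-spinor, twisted $=$ spinor.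

**Step 2: list the spinor weights.** For a spinor weight $\lambda$, the vector $l=\lambda+\rho$ has integer entries $l_1>\dots>l_N>0$. The level condition $\lambda_1+\lambda_2\le4$ becomes $l_1+l_2\le4+(2N-2)=n-1=2N+2$. There are two kinds of solutions.

* (i) $l=\{1,\dots,N+1\}\setminus\{m\}$ with $1\le m\le N+1$. These are all the solutions with $l_1\le N+1$, and all are allowed because then $l_1+l_2\le2N+1$.
* (ii) The largest entry $l_1$ of a set in (i) is replaced by $n-l_1$.

To see that (ii) gives the rest, let $l_1=N+1+r$ with $r\ge1$. Then $N-1\le l_2\le N+1-r$, so $r\in\{1,2\}$. For $r=1$ we get $N+2$ together with an arbitrary $(N-1)$-subset of $\{1,\dots,N\}$; as $n-(N+2)=N+1$, these come from the sets in (i) with $m\le N$. For $r=2$ we get $\{N+3,N-1,\dots,1\}$; as $n-(N+3)=N$, it comes from $m=N+1$. So there are $2(N+1)$ spinors, two for each $m$.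

**Step 3: compute the squares of their twists.** Since $2h_\lambda=(|l|^2-|\rho|^2)/n$, passing from (i) to (ii) changes $2h_\lambda$ by $((n-l_1)^2-l_1^2)/n=n-2l_1$, an integer, so $\theta_\lambda^2=e^{2\pi i\cdot2h_\lambda}$ is unchanged. For $m=N+1$ we have $l=\{1,\dots,N\}$ and
$$2h=\frac1n\Bigl(\frac{N(N+1)(2N+1)}6-\frac{N(4N^2-1)}{12}\Bigr)=\frac{N(2N+1)}{4n}=\frac{k(k-1)}{8n},$$
and in general $2h_m=\frac{k(k-1)}{8n}+\frac{(N+1)^2-m^2}n$. Write $m=N+1-b$, $0\le b\le N$. Then
$$m^2-(N+1)^2=b^2-(2N+2)b\equiv b^2+b\pmod n,\qquad\theta_{2b}=e^{2\pi i\frac{2b(2b+2)}{4n}}=\zeta^{b(b+1)}\ \text{in }\mathcal C.$$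
So in $\mathcal D^{\rm rev}$, where twists are inverted, the squares of the twisted-sector twists are
$$e^{-2\pi ik(k-1)/(8n)}\,\theta_{2b},\qquad0\le b\le N,\ \text{each twice}.\tag{5}$$

**Step 4: recognize $\xi(\mathcal C)$ in the prefactor.** Let $\epsilon=\pm1$ with $\epsilon\equiv k\bmod4$. The central charge of $\mathfrak{sl}_2$ at level $k$ is $\frac{3k}n$, so $\xi(\mathcal C(\mathfrak{sl}_2,k))=e^{2\pi i\frac{3k}{8n}}$, and $\xi(\mathcal S_0)=\frac{1+i^k}{\sqrt2}=e^{2\pi i\epsilon/8}$. By $\mathcal C(\mathfrak{sl}_2,k)=\mathcal C\boxtimes\mathcal S_0$,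
$$\xi(\mathcal C)=e^{2\pi i(\frac{3k}n-\epsilon)/8}.$$
Since $k(k-1)+3k=kn$, the prefactor in (5) equals $e^{2\pi i(\frac{3k}n-k)/8}=\eta\,\xi(\mathcal C)$ with
$$\eta=e^{2\pi i(\epsilon-k)/8}=(-1)^{N(N+1)/2},\tag{6}$$
because $\epsilon-k\equiv0,4,4,0\bmod8$ for $N\equiv0,1,2,3\bmod4$. So the extension $\mathcal H$ of Theorem A has the form claimed in Theorem B, with this $\eta$.

For $N=2$ we can read this off by hand. The spinors $(\frac12,\frac12),(\frac72,\frac12)$ have $h=\frac5{28},\frac{47}{28}$; $(\frac32,\frac12),(\frac52,\frac12)$ have $\frac{15}{28},\frac{29}{28}$; and $(\frac32,\frac32),(\frac52,\frac32)$ have $\frac{21}{28},\frac{35}{28}$. Modulo $1$, $-2h$ is $-\frac5{14}$ plus $0,\frac27,\frac67$, each twice. And $\xi(\mathcal C)=e^{2\pi i(\frac{15}7-1)/8}=e^{2\pi i/7}$, while $-\frac5{14}=\frac17-\frac12$, so $\eta=-1$, in agreement with (6).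

**Step 5: there is at most one other extension.** By Lemma 6(2), $\mathrm{Inv}\,\mathcal R=1$, so $H^2(\mathbb Z/2,\mathrm{Inv}\,\mathcal R)$ is trivial. By Fact 6, every extension realizing the permutation action is equivalent to $\mathcal H$ or to $\mathcal H^\omega$ with $\omega\in H^3(\mathbb Z/2,U(1))$ nontrivial.

**Step 6: construct the gauging of $\mathcal H^\omega$.** Let $\mathcal K=Z(\mathrm{Vec}^\omega_{\mathbb Z/2})=\{1,b,s,\bar s\}$ be the double semion category of Section 2: $\theta_b=1$, $\theta_s=i$, $\theta_{\bar s}=-i$, $b$ is the boson of $\mathrm{Rep}(\mathbb Z/2)$, $s,\bar s$ are twisted, and the de-equivariantization of $\mathcal K$ by $\langle b\rangle$ is $\mathrm{Vec}^\omega$. Put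
$$\mathcal G'=(\mathcal D^{\rm rev}\boxtimes\mathcal K)^0_{A'},\qquad A'=\mathbf 1\oplus\chi\boxtimes b .$$
I claim $(\mathcal H^\omega)^{\mathbb Z/2}\cong\mathcal G'$. The de-equivariantization of $\mathcal D^{\rm rev}\boxtimes\mathcal K$ by $\langle\chi,b\rangle=\mathrm{Rep}(\mathbb Z/2\times\mathbb Z/2)$ is $\mathcal H\boxtimes\mathrm{Vec}^\omega$, graded and acted on by $\mathbb Z/2\times\mathbb Z/2$. Inside $\tilde A=\mathrm{Fun}(\mathbb Z/2\times\mathbb Z/2)$, the subalgebra $A'$ is spanned by the characters trivial on the diagonal, that is, it consists of the functions invariant under the diagonal subgroup. On an $\tilde A$-module of degree $(g,h)$ the double braiding with the character $\chi\boxtimes b$ is multiplication by its value $(\chi\boxtimes b)(g,h)$. So the module is local over $A'$ iff this value is $1$, i.e. iff $g=h$. As in Lemma 4, $\tilde A$ defines an algebra in $\mathcal G'$, namely the regular algebra for the class of $\chi\boxtimes1\cong1\boxtimes b$, and its modules in $\mathcal G'$ are the $\tilde A$-modules that are local over $A'$. Hence the de-equivariantization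 of $\mathcal G'$ by this class is $\bigoplus_g\mathcal H_g\boxtimes\mathrm{Vec}_g^\omega$, with the action of the diagonal subgroup (the automorphisms of $\tilde A$ fixing $A'$) and the crossed braiding induced from the same ambient braiding. This is $\mathcal H^\omega$, and Fact 4 gives the claim.

**Step 7: its sign is opposite.** Tensoring with $\chi\boxtimes b$ is free on simples, since $b$ exchanges $1\leftrightarrow b$ and $s\leftrightarrow\bar s$. So the simples of $\mathcal G'$ are the orbits of pairs $X\boxtimes y$ with $X$ and $y$ both untwisted or both twisted, with dimension $d_X$ and twist $\theta_X\theta_y$. Every twisted orbit has a unique representative $\sigma\boxtimes s$ with $\sigma$ a spinor, and its twist satisfies $\theta^2=\theta_\sigma^2\,i^2=-\theta_\sigma^2$, where $\theta_\sigma$ is the twist in $\mathcal D^{\rm rev}$. So the squares for $\mathcal G'$ are those in (5) with the opposite sign: $\mathcal G'$ has sign $-\eta$.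

**Step 8: the sign is unambiguous.** Every $\theta_x$, $x\in\mathrm{Irr}\,\mathcal C$, is an $n$-th root of unity with $n$ odd. So $\theta_x/\theta_{x'}=-1$ is impossible, and the multisets for $\eta$ and $-\eta$ are disjoint. Each gauging therefore determines its sign.

**Step 9: $\mathcal G'\not\cong\mathcal D^{\rm rev}$ as braided categories.** A braided equivalence might not respect the chosen $\mathrm{Rep}(\mathbb Z/2)$, so we first show $\mathrm{Inv}(\mathcal D)=\{\mathbf 1,\chi\}$. If $X$ is an untwisted invertible, $F(X)$ is invertible in $\mathcal D_A^0\cong\mathcal R^{\rm rev}$, so $F(X)\cong A$; then $\mathrm{Hom}(X,A)=\mathrm{Hom}_A(F(X),A)\ne0$ and $X\in\{\mathbf 1,\chi\}$. A twisted invertible would give, by tensoring, a bijection between untwisted and twisted simples. The untwisted simples are the simples of the equivariantization of $\mathcal R$ by the swap: one for each two-element orbit on $\mathrm{Irr}\,\mathcal R$ and two for each fixed simple, in total $\frac{N(N+1)}2+2(N+1)$. The twisted ones number only $2(N+1)$, so there is no twisted invertible.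

By Step 7, the invertibles of $\mathcal G'$ are the classes with $X$ invertible, which are those of $\mathbf 1\boxtimes1$ and $\chi\boxtimes1$. So $\mathcal G'$ too has exactly one nontrivial invertible object, and a braided equivalence between $\mathcal D^{\rm rev}$ and $\mathcal G'$ would match these objects, hence the twisted sectors. It would preserve twists, since both categories carry the canonical spherical structure with positive dimensions. Then some $\eta\,\xi(\mathcal C)\theta_x$ would equal $-\eta\,\xi(\mathcal C)\theta_{x'}$, which Step 8 excludes.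

**Step 10: conclusion.** Equivalent extensions have equivalent gaugings, so $\mathcal H\not\simeq\mathcal H^\omega$, and by Step 5 there are exactly two extensions. By Steps 4 and 7 they have opposite signs $\eta$. By Step 9 the gauging is braided equivalent to $\mathcal D^{\rm rev}$ exactly for the one with $\eta=(-1)^{N(N+1)/2}$. This proves Theorem B. $\blacksquare$
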